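\title{Normal $C^*$-extreme maps on type I factors}

\begin{abstract}
We prove that every normal $C^*$-extreme unital completely positive map from a type I factor $B(\mathcal G)$ to $B(\mathcal H)$, with $\mathcal H$ separable, is a direct sum of normal pure maps, and we determine which direct sums occur: they are the sums, with multiplicity, of compressions to a countable chain of subspaces of $\mathcal G$ that contains no copy of $\mathbb Q$. The proof rests on a theorem about operator algebras. If $\mathcal M$ is a weak*-closed unital algebra on a separable Hilbert space and every positive invertible operator is $S^*S$ with $S$ and $S^{-1}$ in $\mathcal M$, then $\mathcal M$ is the nest algebra of a countable nest.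
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathfrak A$ be a unital $C^*$-algebra and $\mathcal H$ a nonzero separable Hilbert space. A linear map $\phi:\mathfrak A\to B(\mathcal H)$ is \emph{completely positive} if, for every $n$, the map $[a_{ij}]\mapsto[\phi(a_{ij})]$ on $n\times n$ matrices takes positive elements to positive elements. The \emph{generalized state space} $S_{\mathcal H}(\mathfrak A)$ is the set of unital completely positive (UCP) maps $\mathfrak A\to B(\mathcal H)$. For $\mathcal H=\mathbb C$ it is the state space of $\mathfrak A$. For general $\mathcal H$ the values are operators, and it is natural to allow operators as the coefficients of a convex combination.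

\begin{definition}\label{def:extreme}
A \emph{$C^*$-convex combination} of $\phi_1,\dots,\phi_n\in S_{\mathcal H}(\mathfrak A)$ is a map $\sum_{i=1}^nT_i^*\phi_i(\cdot)T_i$ with $T_i\in B(\mathcal H)$ and $\sum_iT_i^*T_i=1$. It is \emph{proper} if every $T_i$ is invertible. A map $\phi\in S_{\mathcal H}(\mathfrak A)$ is \emph{$C^*$-extreme} if in every proper $C^*$-convex combination $\phi=\sum_iT_i^*\phi_i(\cdot)T_i$ each $\phi_i$ is unitarily equivalent to $\phi$, that is, $\phi_i=U_i^*\phi(\cdot)U_i$ for a unitary $U_i$. A completely positive map $\phi$ is \emph{pure} if every completely positive $\psi$ for which $\phi-\psi$ is completely positive equals $t\phi$ for some $t\in[0,1]$.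
\end{definition}

Unitary equivalence, written $\cong$, also makes sense for maps into $B(\mathcal H)$ and $B(\mathcal H')$, through a unitary $\mathcal H'\to\mathcal H$, and it preserves both properties. The \emph{direct sum} of countably many UCP maps $\phi_i:\mathfrak A\to B(\mathcal H_i)$ is the UCP map $a\mapsto\bigoplus_i\phi_i(a)$ into $B(\bigoplus_i\mathcal H_i)$.

\begin{example}\label{ex:first}
(a) If $\mathcal H=\mathbb C$, the $T_i$ are scalars with $\sum|T_i|^2=1$ and unitary equivalence is equality. The $C^*$-extreme maps are the extreme points of the state space.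

(b) A pure UCP map $\phi$ is $C^*$-extreme. In a proper combination, purity gives $T_i^*\phi_i(\cdot)T_i=t\phi$. Evaluating at $1$ gives $T_i^*T_i=t$, so $t>0$, the operator $U=t^{-1/2}T_i$ is unitary, and $\phi_i=U\phi(\cdot)U^*$.

(c) A direct sum of pure maps need not be $C^*$-extreme. On $M_2(\mathbb C)$ let $\phi(a)=a_{11}\oplus a_{22}$, the sum of two pure states. With $u=\operatorname{diag}(1,-1)$ we have $\phi(a)=\frac12a+\frac12u^*au$. This combination is proper, and the identity map is injective while $\phi$ is not.

(d) A $C^*$-extreme map need not be pure. On $M_2(\mathbb C)$ let $\phi(a)=a_{11}\oplus a$, acting on $\mathbb C\oplus\mathbb C^2$. Both $\psi(a)=a_{11}\oplus0$ and $\phi-\psi$ are completely positive, and $\psi(1)$ is not a scalar, so $\phi$ is not pure. It is $C^*$-extreme by Theorem~\ref{thm:class} below.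
\end{example}

In (c) and (d) the summands are compressions of $a$ to subspaces of $\mathbb C^2$: to the incomparable lines $\mathbb Ce_1$ and $\mathbb Ce_2$ in (c), and to the nested pair $\mathbb Ce_1\subset\mathbb C^2$ in (d). One guesses that $C^*$-extreme maps are assembled from pure maps that are nested in this way. The difficulty is the word ``assembled''. Definition~\ref{def:extreme} produces no projection that reduces $\phi$, and in infinite dimensions compressions to nested subspaces can be superposed continuously as well as summed (Example~\ref{ex:continuous}).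

A \emph{type I factor} is a von Neumann algebra $*$-isomorphic to $B(\mathcal G)$ for a Hilbert space $\mathcal G$; we take it to be $B(\mathcal G)$, with $\mathcal G\ne0$ arbitrary and not necessarily separable. A UCP map on $B(\mathcal G)$ is \emph{normal} if it is $\sigma$-weakly continuous. The problem, posed as a conjecture in \cite{BK}, is whether every normal $C^*$-extreme map in $S_{\mathcal H}(B(\mathcal G))$ is a direct sum of normal pure UCP maps.

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:main}
If $\phi\in S_{\mathcal H}(B(\mathcal G))$ is normal and $C^*$-extreme, then $\phi$ is unitarily equivalent to a countable direct sum of normal pure UCP maps.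
\end{theorem}

The second theorem says which direct sums occur. We write $P_X$ for the orthogonal projection onto a closed subspace $X$.

\begin{theorem}\label{thm:class}
A normal map $\phi\in S_{\mathcal H}(B(\mathcal G))$ is $C^*$-extreme if and only if it is unitarily equivalent to
\begin{equation}\label{eq:form}
a\longmapsto\bigoplus_{X\in\mathfrak X}\,(P_Xa|_X)\otimes1_{K_X}\qquad\text{on}\qquad\bigoplus_{X\in\mathfrak X}X\otimes K_X,
\end{equation}
where $\mathfrak X$ is a countable set of nonzero separable closed subspaces of $\mathcal G$, totally ordered by inclusion and containing no subset order isomorphic to $\mathbb Q$, and the $K_X$ are nonzero separable Hilbert spaces. The set $\mathfrak X$ and the dimensions $\dim K_X$ are uniquely determined by $\phi$.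
\end{theorem}

Finite chains and chains ordered like $\mathbb N$, its reverse, or $\mathbb Z$ are allowed; a chain ordered like $\mathbb Q$ is not (Example~\ref{ex:Q}).

Both theorems come from a statement about algebras of operators. For a unital algebra $\mathcal M\subset B(K)$ let $\mathcal M^{-1}$ be the group of invertible $S\in\mathcal M$ with $S^{-1}\in\mathcal M$, and let $\operatorname{Lat}\mathcal M$ be the set of closed subspaces invariant under $\mathcal M$. For a family $\mathcal N$ of closed subspaces, $\operatorname{Alg}\mathcal N$ is the algebra of operators that leave every member of $\mathcal N$ invariant. A \emph{nest} on $K$ is a family of closed subspaces that is totally ordered by inclusion, contains $0$ and $K$, and is closed under arbitrary intersections and closed linear spans.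

\begin{theorem}\label{thm:fact}
Let $K\ne0$ be a separable Hilbert space and $\mathcal M\subset B(K)$ a weak*-closed unital subalgebra with the property
\begin{itemize}
\item[(F)] every positive invertible $D\in B(K)$ has the form $D=S^*S$ with $S\in\mathcal M^{-1}$.
\end{itemize}
Then $\mathcal N=\operatorname{Lat}\mathcal M$ is a countable nest and $\mathcal M=\operatorname{Alg}\mathcal N$. Conversely, $\operatorname{Alg}\mathcal N$ satisfies \textup{(F)} for every countable nest $\mathcal N$ on $K$.
\end{theorem}

For the nest $0\subset\mathbb C\subset\mathbb C^2\subset\dots\subset\mathbb C^n$, the algebra $\operatorname{Alg}\mathcal N$ consists of the upper triangular matrices and (F) is the Cholesky factorization. Theorem~\ref{thm:fact} says that a weak*-closed algebra with a Cholesky factorization is an algebra of block upper triangular operators.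

Section~\ref{sec:background} collects the standard facts that we use. Section~\ref{sec:reduction} attaches to a normal map $\phi$ an algebra $\mathcal M_\phi$, shows that it has (F) when $\phi$ is $C^*$-extreme, and deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:fact}. Section~\ref{sec:model} proves Theorem~\ref{thm:fact} for $K=\mathbb C^2$ and isolates three obstacles in infinite dimensions, which Sections~\ref{sec:groups}, \ref{sec:countable} and \ref{sec:idempotent} remove in turn. Section~\ref{sec:proofA} completes the proof of Theorem~\ref{thm:fact}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.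

\section{Conventions and background}\label{sec:background}

\subsection{Operators}

Hilbert spaces are complex, inner products are linear in the first variable, ``countable'' includes ``finite'', and $[\,\cdot\,]$ denotes closed linear span. The compact operators on $L$ are denoted $\mathcal K(L)$. For vectors $x,z$ the operator $xz^*$ is $h\mapsto\langle h,z\rangle x$; it satisfies
\[
\operatorname{tr}(xz^*b)=\langle bx,z\rangle,\qquad m\,(xz^*)\,m'=(mx)(m'^*z)^*,\qquad (xz^*)^2=\operatorname{tr}(xz^*)\,xz^* .
\]
The pairing $(\rho,b)\mapsto\operatorname{tr}(\rho b)$ identifies the trace class with the dual of $\mathcal K(L)$, and $B(L)$ with the dual of the trace class. The resulting weak* topology on $B(L)$ is the $\sigma$-weak topology. A bounded, strongly convergent net converges weak*, and a weak*-closed subspace is norm closed. If $S\in\mathcal M^{-1}$ and $N\in\operatorname{Lat}\mathcal M$, then $SN\subset N$ and $S^{-1}N\subset N$, so $SN=N$.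

\subsection{Nests}

Let $\mathcal N$ be a nest on $K$. For $M\in\mathcal N$ let $M_-\in\mathcal N$ be the closed span of the members of $\mathcal N$ properly contained in $M$ (so $0_-=0$). If $M_-\ne M$, the space $M\ominus M_-$, or its projection $P_M-P_{M_-}$, is the \emph{atom at $M$}. The nest is \emph{purely atomic} if its atoms sum to $1$. We use two observations many times.
\begin{itemize}
\item[(N1)] For $M,N\in\mathcal N$, either $M\subset N$ or $N\subset M_-$. Accordingly the atom at $M$ is contained in $N$ or orthogonal to $N$. Hence distinct atoms are orthogonal, a nest on a separable space has countably many atoms, and in a purely atomic nest each $N$ is the direct sum of the atoms at the members $M\subset N$.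
\item[(N2)] $P_NB(K)(1-P_{N_-})\subset\operatorname{Alg}\mathcal N$ for $N\in\mathcal N$. Indeed such an operator maps $M\in\mathcal N$ into $N\subset M$ if $N\subset M$, and it annihilates $M$ if $M\subset N_-$. In particular $P_iB(K)P_j\subset\operatorname{Alg}\mathcal N$ if $P_i,P_j$ are the atoms at $N_i\subset N_j$.
\end{itemize}
The one deep fact about nests that we need is the similarity theorem.

\begin{theorem}[Davidson \cite{Dav84}; see also {\cite[Ch.~13]{DavBook}}]\label{thm:davidson}
Let $\theta:\mathcal L\to\tilde{\mathcal L}$ be an order isomorphism of nests on separable infinite-dimensional spaces $L,\tilde L$ such that $\dim(M'\ominus M)=\dim(\theta(M')\ominus\theta(M))$ for all $M\subset M'$ in $\mathcal L$. Then there is an invertible operator $T=U+C:L\to\tilde L$, with $U$ unitary and $C$ compact, such that $TM=\theta(M)$ for all $M\in\mathcal L$.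
\end{theorem}

\subsection{Dilations}

\begin{itemize}
\item[(D1)] \emph{Stinespring's theorem.} A UCP map $\phi:\mathfrak A\to B(\mathcal H)$ has the form $\phi=V^*\pi(\cdot)V$ with $\pi$ a unital representation on a space $\mathcal H_\pi$ and $V:\mathcal H\to\mathcal H_\pi$ an isometry, and one can arrange \emph{minimality}: $[\pi(\mathfrak A)V\mathcal H]=\mathcal H_\pi$. If $(\pi,V)$ and $(\pi',V')$ are minimal dilations of the same map, there is a unitary $U$ with $UV=V'$ and $U\pi(a)=\pi'(a)U$ for all $a$.
\item[(D2)] The minimal dilation of a normal map is normal, and a normal representation of $B(\mathcal G)$ is unitarily equivalent to $a\mapsto a\otimes1_K$ on $\mathcal G\otimes K$ for some $K$.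
\item[(D3)] On $\mathcal G\otimes K$ the algebras $B(\mathcal G)\otimes1$ and $1\otimes B(K)$ are commutants of each other. Applied to $K\oplus K'$, this shows that a unitary $\mathcal G\otimes K\to\mathcal G\otimes K'$ intertwining $a\otimes1_K$ and $a\otimes1_{K'}$ has the form $1\otimes U$ with $U:K\to K'$ unitary.
\item[(D4)] \emph{Arveson's Radon--Nikodym theorem} \cite{Arv}. If $\phi=V^*\pi(\cdot)V$ is a minimal dilation, the completely positive maps $\psi$ with $\phi-\psi$ completely positive are exactly the maps $V^*D\pi(\cdot)V$ with $D\in\pi(\mathfrak A)'$ and $0\le D\le1$, and $D$ is determined by $\psi$.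
\end{itemize}

\subsection{Further standard theorems}

\begin{itemize}
\item[(T1)] \emph{Burnside's theorem.} If $0<\dim Y<\infty$, a unital subalgebra of $B(Y)$ whose only invariant subspaces are $0$ and $Y$ equals $B(Y)$.
\item[(T2)] \emph{Brouwer's theorem.} A continuous map of a closed ball of a finite-dimensional space into itself has a fixed point.
\item[(T3)] An operator is Fredholm if and only if it is invertible modulo the compact operators. \emph{Analytic Fredholm theorem}: if $F$ is an analytic function on a connected open set $\Pi\subset\mathbb C$ whose values are Fredholm operators, and $F(\lambda_0)$ is invertible for some $\lambda_0$, then $F(\lambda)$ is invertible off a closed discrete subset of $\Pi$, and $F^{-1}$ is meromorphic on $\Pi$ with finite-rank coefficients in its principal parts.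
\item[(T4)] If $F(t)$, $0\le t\le1$, is an increasing, strongly right continuous family of projections with $F(1)=1$, there is a projection-valued Borel measure $\mathsf P$ on $[0,1]$ with $\mathsf P([0,t])=F(t)$.
\end{itemize}

\section{From $C^*$-extreme maps to factorization}\label{sec:reduction}

Let $\phi\in S_{\mathcal H}(B(\mathcal G))$ be normal. By (D1) and (D2),
\[
\phi(a)=V^*(a\otimes1)V,\qquad V:\mathcal H\to\mathcal G\otimes K\ \text{isometric},\qquad[(B(\mathcal G)\otimes1)E]=\mathcal G\otimes K,
\]
where $E=V\mathcal H$. Through the unitary $V:\mathcal H\to E$ the map $\phi$ is equivalent to the compression $a\mapsto P_E(a\otimes1)|_E$, so $\phi$ is described by the position of $E$ in $\mathcal G\otimes K$. The space $K$ is nonzero because $E$ is. It is separable, even if $\mathcal G$ is not: every vector of $\mathcal G\otimes K$ lies in $\mathcal G\otimes K_1$ for a separable $K_1\subset K$, so the separable space $E$ lies in $\mathcal G\otimes K_0$ with $K_0$ separable, and minimality forces $K_0=K$. This is how the separability of $\mathcal H$ enters the proof.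

\begin{lemma}\label{lem:pure}
For a nonzero separable closed subspace $X\subset\mathcal G$, the map $a\mapsto P_Xa|_X$ is a normal pure UCP map. Every normal pure UCP map on $B(\mathcal G)$ with values in $B(\mathcal H)$ is unitarily equivalent to one of these.
\end{lemma}

\begin{proof}
By (D3) and (D4), the completely positive maps $\psi$ with $\phi-\psi$ completely positive correspond bijectively to the operators $0\le D\le1$ on $K$. So $\phi$ is pure if and only if every such $D$ is a scalar, that is, $\dim K=1$. In that case $E$ is a subspace $X$ of $\mathcal G$. Conversely, the identity representation with the inclusion $X\subset\mathcal G$ is a dilation of $a\mapsto P_Xa|_X$ with $\dim K=1$, and it is minimal because $[B(\mathcal G)X]=\mathcal G$.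
\end{proof}

To split $\phi$ into pure summands we need projections $P$ on $K$ such that $1\otimes P$ leaves $E$ invariant. This suggests the algebra
\[
\mathcal M_\phi=\{m\in B(K):(1\otimes m)E\subset E\}.
\]
It is unital, and it is weak*-closed because it is the common kernel of the weak*-continuous functionals $m\mapsto\langle(1\otimes m)\xi,\eta\rangle$ with $\xi\in E$, $\eta\perp E$. In Example~\ref{ex:first}(c), $K=\mathbb C^2$ and $E=[e_1\otimes e_1,\,e_2\otimes e_2]$, so $\mathcal M_\phi$ is the diagonal algebra. In Example~\ref{ex:first}(d), $E=(\mathbb C^2\otimes e_1)\oplus(\mathbb Ce_1\otimes e_2)$ after reordering the summands, and $\mathcal M_\phi$ is the algebra of upper triangular matrices. The second algebra has (F) and the first does not.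

\begin{lemma}\label{lem:F}
If $\phi$ is normal and $C^*$-extreme, then $\mathcal M_\phi$ satisfies \textup{(F)}.
\end{lemma}

\begin{proof}
Let $D\in B(K)$ be positive and invertible. The idea is to cut $\phi$ into two pieces along $1=D_1+D_2$, where $D_1=D/(2\|D\|)$ and $D_2=1-D_1\ge\frac12$ are both positive and invertible. For $i=1,2$ put
\[
T_i=\bigl(V^*(1\otimes D_i)V\bigr)^{1/2},\qquad V_i=(1\otimes D_i^{1/2})VT_i^{-1},\qquad\phi_i(a)=V_i^*(a\otimes1)V_i .
\]
Here $T_i$ is invertible because $D_i\ge\delta>0$ implies $T_i^2\ge\delta$. Also $T_1^2+T_2^2=1$ and $V_i^*V_i=T_i^{-1}T_i^2T_i^{-1}=1$, so each $\phi_i$ is UCP. Since $T_i\phi_i(a)T_i=V^*(a\otimes D_i)V$, we have a proper combination $\phi=\sum_iT_i^*\phi_i(\cdot)T_i$. Hence $\phi_1=W^*\phi(\cdot)W$ with $W$ unitary.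

Now $V_1$ and $VW$ both dilate $\phi_1$ to the representation $a\mapsto a\otimes1$. The second dilation is minimal since $VW\mathcal H=E$. The first is minimal since $V_1\mathcal H=(1\otimes D_1^{1/2})E$ and $1\otimes D_1^{1/2}$ is invertible and commutes with $B(\mathcal G)\otimes1$. By (D1) and (D3) there is a unitary $U$ on $K$ with $(1\otimes U)V_1=VW$. Put $S_1=UD_1^{1/2}$. Then $(1\otimes S_1)V=VWT_1$, and $WT_1$ is invertible on $\mathcal H$, so $(1\otimes S_1)E=E$. Therefore $S_1$ and $S_1^{-1}$ lie in $\mathcal M_\phi$, and $S_1^*S_1=D_1$. The operator $S=(2\|D\|)^{1/2}S_1\in\mathcal M_\phi^{-1}$ satisfies $S^*S=D$.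
\end{proof}

We now assume Theorem~\ref{thm:fact} and the fact that a countable nest on a separable space is purely atomic (Corollary~\ref{cor:atomic}). Neither proof uses the present section.

\begin{proposition}\label{prop:structure}
Let $\phi$ be normal and $C^*$-extreme. Then $\mathcal N=\operatorname{Lat}\mathcal M_\phi$ is a countable nest. Let $P_i$, $i\in I$, be its atoms, $P_i$ being the atom at $N_i$. There are nonzero separable closed subspaces $G_i\subset\mathcal G$ with
\[
E=\bigoplus_iG_i\otimes P_iK,\qquad\phi\cong\bigoplus_i\,(P_{G_i}(\cdot)|_{G_i})\otimes1_{P_iK},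
\]
and $G_j\subsetneq G_i$ whenever $N_i\subsetneq N_j$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:F} and Theorem~\ref{thm:fact}, $\mathcal N$ is a countable nest and $\mathcal M_\phi=\operatorname{Alg}\mathcal N$. By Corollary~\ref{cor:atomic}, $\sum_iP_i=1$. By (N2), $P_iB(K)P_i\subset\mathcal M_\phi$. In particular $1\otimes P_i$ leaves $E$ invariant, so $E=\bigoplus_iE_i$ with $E_i=(1\otimes P_i)E=E\cap(\mathcal G\otimes P_iK)$. The subspace $E_i$ of $\mathcal G\otimes P_iK$ is invariant under the selfadjoint algebra $1\otimes B(P_iK)$. Its projection therefore lies in the commutant $B(\mathcal G)\otimes1$, and $E_i=G_i\otimes P_iK$ with $G_i\subset\mathcal G$ closed. If $G_i$ were $0$, then $E$ and hence $[(B(\mathcal G)\otimes1)E]$ would be orthogonal to $\mathcal G\otimes P_iK$, against minimality. For a unit vector $k\in P_iK$ the map $g\mapsto g\otimes k$ embeds $G_i$ in the separable space $E$. Since $a\otimes1$ leaves each $\mathcal G\otimes P_iK$ invariant, its compression to $E$ is $\bigoplus_i(P_{G_i}a|_{G_i})\otimes1_{P_iK}$.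

Let $N_i\subsetneq N_j$, and take nonzero $k_i\in P_iK$, $k_j\in P_jK$. By (N2), $k_ik_j^*\in\mathcal M_\phi$. For $g\in G_j$ the vector $(1\otimes k_ik_j^*)(g\otimes k_j)=\|k_j\|^2g\otimes k_i$ lies in $E\cap(\mathcal G\otimes P_iK)=G_i\otimes P_iK$, so $g\in G_i$. Thus $G_j\subset G_i$. If $G_i=G_j$, then $1\otimes k_jk_i^*$ maps $E$ into $G_i\otimes P_jK\subset E$, so $k_jk_i^*\in\mathcal M_\phi$. But $k_jk_i^*$ maps $k_i\in N_i$ to a nonzero vector of $P_jK$, which is orthogonal to $N_i\subset(N_j)_-$. This contradicts $N_i\in\operatorname{Lat}\mathcal M_\phi$.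
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose an orthonormal basis of each $P_iK$ in Proposition~\ref{prop:structure}. Then $\phi$ is equivalent to the direct sum in which $a\mapsto P_{G_i}a|_{G_i}$ occurs $\dim P_iK$ times. The sum is countable because $K$ is separable, and the summands are normal, pure and UCP by Lemma~\ref{lem:pure}.
\end{proof}

The countability of the nest is what rules out continuous superpositions.

\begin{example}\label{ex:continuous}
Let $\mathcal G=K=L^2[0,1]$, so that $\mathcal G\otimes K=L^2([0,1]^2)$, and let $E$ be the space of $\xi$ with $\xi(s,t)=0$ for almost all $s>t$. The map $\phi(a)=P_E(a\otimes1)|_E$ superposes the compressions to the nested subspaces $L^2[0,t]$, $0<t\le1$. For $0<r<1$, $g\in L^2[0,r]$ and $k\in L^2[r,1]$ we have $g\otimes k\in E$. Such $k$, with $r$ varying, are dense in $K$, so the dilation is minimal. If $m\in\mathcal M_\phi$, $0<\delta<r$ and $g=\chi_{[r-\delta,r]}$, then $g\otimes mk\in E$ forces $mk=0$ almost everywhere on $[0,r-\delta)$. Hence $L^2[r,1]\in\operatorname{Lat}\mathcal M_\phi$ for every $r$, this lattice is uncountable,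 and $\phi$ is not $C^*$-extreme by Proposition~\ref{prop:structure}.
\end{example}

\section{The factorization theorem in dimension two}\label{sec:model}

Let $K=\mathbb C^2$ and let $\mathcal M\subset M_2(\mathbb C)$ be a unital algebra with (F). Theorem~\ref{thm:fact} asserts that $\mathcal M$ is $M_2(\mathbb C)$ or, in a suitable orthonormal basis, the algebra $\mathcal T$ of upper triangular matrices. Both have (F): for $M_2(\mathbb C)$ take $S=D^{1/2}$, and for $\mathcal T$ use
\[
\begin{pmatrix}a&b\\ \bar b&d\end{pmatrix}=S^*S,\qquad S=\begin{pmatrix}\sqrt a&b/\sqrt a\\0&\sqrt{d-|b|^2/a}\end{pmatrix}.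
\]
The proof that there are no others has three steps.

\emph{The invariant subspaces form a chain.} Suppose $\mathcal M$ has two invariant lines. An invertible $Z$ carries them to $\mathbb Ce_1$ and $\mathbb Ce_2$, and $Z\mathcal MZ^{-1}$ again has (F); this short computation is Lemma~\ref{lem:conj} below. But $Z\mathcal MZ^{-1}$ consists of diagonal matrices, for which $S^*S$ is diagonal, so (F) fails. If there is no invariant line, $\mathcal M=M_2(\mathbb C)$ by Burnside's theorem. Otherwise there is exactly one, say $\mathbb Ce_1$, and $\mathcal M\subset\mathcal T$.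

\emph{An idempotent supported on an atom.} Perturb the identity on the atom $\mathbb Ce_1$ only, and factor: $\operatorname{diag}(2,1)=S^*S$ with
\[
S=\begin{pmatrix}\alpha&\beta\\0&\gamma\end{pmatrix}\in\mathcal M,\qquad S^*S=\begin{pmatrix}|\alpha|^2&\bar\alpha\beta\\ \alpha\bar\beta&|\beta|^2+|\gamma|^2\end{pmatrix}.
\]
Then $|\alpha|=\sqrt2$, $\beta=0$ and $|\gamma|=1$. So $S$ is diagonal with $\alpha\neq\gamma$, and its spectral idempotent $e_1e_1^*=(S-\gamma)/(\alpha-\gamma)$ lies in $\mathcal M$.

\emph{Filling in.} Now $\mathcal M$ contains the diagonal matrices. It contains a matrix that is not diagonal, since $\mathbb Ce_2$ is not invariant. Subtracting the diagonal part gives $e_1e_2^*\in\mathcal M$, and $\mathcal M=\mathcal T$.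

In infinite dimensions each step meets an obstacle. First, we do not try to move two invariant subspaces into orthogonal position; we work instead with a functional that vanishes on $\mathcal M$, the analog of $b\mapsto b_{12}+b_{21}$ on the diagonal algebra (Section~\ref{sec:groups}). Second, a nest may have no atoms at all, and we must show that (F) excludes this (Section~\ref{sec:countable}). Third, Burnside's theorem needs a finite-dimensional space, so for an infinite-dimensional atom we want an idempotent of finite rank, and a factor of a finite-rank perturbation of $1$ need not supply one.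

\begin{example}\label{ex:shift}
On $\ell^2(\mathbb Z)$ let $Ue_n=e_{n+1}$, $D=1+e_0e_0^*$ and $S=UD^{1/2}$, so that $S^*S=D$. Let $Ze_n=e_n$ for $n\le0$ and $Ze_n=\sqrt2\,e_n$ for $n\ge1$. Then $S=ZUZ^{-1}$, as one sees on each $e_n$. The spectrum of $S$ is the unit circle, which is connected, so $S$ has no nontrivial spectral idempotent.
\end{example}

Section~\ref{sec:idempotent} therefore looks for an isolated eigenvalue among \emph{linear combinations} of factors.

\section{Factoring groups and hermitian functionals}\label{sec:groups}

The second step in dimension two used only factors of operators that differ from $1$ on one atom $L$, and these factors were block diagonal for $K=L\oplus L'$. We keep the complement $L'$ in the picture because the idempotent must belong to $\mathcal M$ itself, not only to a compression of $\mathcal M$. We allow only compact perturbations of $1$, because then the factors are unitary modulo compact operators, which will substitute for the missing adjoint operation in $\mathcal M$.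

Throughout Sections~\ref{sec:groups} and \ref{sec:idempotent}, $K=L\oplus L'$ is separable, $L\ne0$, and $L'$ may be $0$. Let
\[
\mathcal D=B(L)\oplus B(L')\subset B(K),\qquad\mathcal J=\mathcal K(L)\oplus0 .
\]
Thus $\mathcal D$ is the commutant of $P_L$ and $\mathcal J$ is a closed ideal of $\mathcal D$. Let $q:\mathcal D\to\mathcal D/\mathcal J$ be the quotient map and $\|b\|_q=\|q(b)\|$. An operator $\rho$ on $K$ is \emph{supported on $L$} if $\rho=P_L\rho P_L$. A functional $f\in\mathcal D^*$ is \emph{hermitian} if $f(b^*)=\overline{f(b)}$ for all $b$.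

\begin{definition}\label{def:group}
A \emph{factoring group} is a subgroup $\mathcal S$ of the invertible group of $\mathcal D$ such that
\begin{itemize}
\item[(G1)] $S^*S-1\in\mathcal J$ for all $S\in\mathcal S$;
\item[(G2)] every positive invertible $D\in1+\mathcal J$ equals $S^*S$ for some $S\in\mathcal S$.
\end{itemize}
We write $\mathcal A=\operatorname{span}\mathcal S$, a unital algebra, and $\mathcal L$ for the set of closed subspaces of $L$ invariant under $\mathcal A$.
\end{definition}

For invertible $S\in\mathcal D$, condition (G1) says that the invertible element $q(S)$ is an isometry, that is, a unitary; then $q(S^{-1})=q(S)^*$. If $\dim K<\infty$ and $L'=0$, then $\mathcal J=B(K)$, and $\mathcal M^{-1}$ is a factoring group exactly when $\mathcal M$ has (F).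

\begin{lemma}\label{lem:conj}
Let $\mathcal S$ be a factoring group and let $Z\in1+\mathcal J$ be invertible. Then $Z\mathcal SZ^{-1}$ is a factoring group.
\end{lemma}

\begin{proof}
Since $q(Z)=1$, we have $q(ZSZ^{-1})=q(S)$, which gives (G1). Let $D\in1+\mathcal J$ be positive and invertible. Both $Z^*Z$ and $Z^*DZ$ are positive invertible elements of $1+\mathcal J$, so $Z^*Z=R^*R$ and $Z^*DZ=T^*T$ with $R,T\in\mathcal S$. For $S=R^{-1}T\in\mathcal S$ we get $S^*Z^*ZS=(RS)^*(RS)=T^*T=Z^*DZ$, hence $(ZSZ^{-1})^*(ZSZ^{-1})=D$.
\end{proof}

The next lemma is the engine of the proof. Its first part has a heuristic explanation. Let $p\in\mathcal J$ be a rank-one projection and $1+tp=S_t^*S_t$. If we could choose $S_t=1+tm+o(t)$, then $m+m^*=p$, and a hermitian functional vanishing on $\mathcal S$ would vanish on $m$, on $m^*$, and on $p$. But (G2) gives no control of $S_t$ as a function of $t$. What replaces differentiability is separability: among uncountably many nonzero vectors $S_tx$, two are not orthogonal.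

\begin{lemma}\label{lem:key}
Let $\mathcal S$ be a factoring group.
\begin{itemize}
\item[(a)] If $f\in\mathcal D^*$ is hermitian and vanishes on $\mathcal S$, then $f$ vanishes on $\mathcal J$.
\item[(b)] Let $\rho$ be a finite-rank operator supported on $L$ with $r(\rho)=0$ for a nonzero polynomial $r$ whose roots are real and simple. Let $h\in\mathcal D^*$ be hermitian with $h|_{\mathcal J}=0$. If $f(b)=\operatorname{tr}(\rho b)+h(b)$ vanishes on $\mathcal S$, then $\rho=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) There is a trace class operator $\rho$ supported on $L$ with $f(k)=\operatorname{tr}(\rho k)$ for $k\in\mathcal J$. From $\operatorname{tr}(\rho k^*)=\overline{\operatorname{tr}(\rho k)}=\operatorname{tr}(\rho^*k^*)$ we get $\rho=\rho^*$. Suppose $\rho\ne0$. Then $\rho x=\mu x$ for a unit vector $x\in L$ and a real $\mu\ne0$. Let $p=xx^*\in\mathcal J$, so that $\rho p=p\rho=\mu p$ and, for $b\in\mathcal D$,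
\[
f(pb)=\operatorname{tr}(\rho pb)=\mu\langle bx,x\rangle,\qquad f(bp)=\operatorname{tr}(p\rho b)=\mu\langle bx,x\rangle .
\]
For $t>0$ choose $S_t\in\mathcal S$ with $S_t^*S_t=D_t:=1+tp$. With $\tau(t)=t/(1+t)$ we have
\[
D_t^{-1}=1-\tau(t)p,\qquad S_t^{-1}=D_t^{-1}S_t^*,\qquad(S_t^{-1})^*=S_tD_t^{-1}.
\]
Fix $s\ne t$ and put $b=S_t^*S_s$. Since $S_t^{-1}S_s\in\mathcal S$,
\[
0=f(S_t^{-1}S_s)=f(D_t^{-1}b)=f(b)-\tau(t)\mu\langle bx,x\rangle .
\]
Since $S_s^{-1}S_t\in\mathcal S$ and $f$ is hermitian,
\[
0=\overline{f(S_s^{-1}S_t)}=f\bigl(S_t^*(S_s^{-1})^*\bigr)=f(bD_s^{-1})=f(b)-\tau(s)\mu\langle bx,x\rangle .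
\]
Subtracting, and using $\tau(s)\ne\tau(t)$ and $\mu\ne0$, we obtain $\langle S_sx,S_tx\rangle=\langle bx,x\rangle=0$. As $\|S_tx\|^2=\langle D_tx,x\rangle=1+t$, the vectors $S_tx$, $t>0$, form an uncountable orthogonal family of nonzero vectors in the separable space $K$. This is impossible.

(b) Let $F\subset L$ be the finite-dimensional space spanned by the ranges of $\rho$ and $\rho^*$, so that $\rho=P_F\rho P_F$. Since $r(\rho|_F)=0$, the space $F$ has a basis of eigenvectors of $\rho$ with real eigenvalues. Let $Z$ map this basis to an orthonormal basis of $F$ and be the identity on $K\ominus F$. Then $Z\in1+\mathcal J$ is invertible and $\rho'=Z\rho Z^{-1}$ is selfadjoint. The functional $f'(b)=f(Z^{-1}bZ)$ vanishes on $Z\mathcal SZ^{-1}$. Since $q(Z^{-1}bZ)=q(b)$ and $h|_{\mathcal J}=0$, we have $f'(b)=\operatorname{tr}(\rho'b)+h(b)$, which is hermitian. By Lemma~\ref{lem:conj} and part (a), $\operatorname{tr}(\rho'k)=0$ for all $k\in\mathcal J$. Hence $\rho'=0$ and $\rho=0$.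
\end{proof}

The reality condition cannot be dropped: on $\mathbb C^2$ the nilpotent $\rho=e_1e_2^*$ gives $\operatorname{tr}(\rho b)=b_{21}$, which vanishes on the factoring group $\mathcal T^{-1}$.

\begin{lemma}\label{lem:chain}
Let $\mathcal S$ be a factoring group. Then $\mathcal L$ is a nest on $L$, and $SM=M$ for $S\in\mathcal S$ and $M\in\mathcal L$.
\end{lemma}

\begin{proof}
The last claim holds because $S^{-1}\in\mathcal S$. The set $\mathcal L$ contains $0$ and $L$ and is closed under intersections and closed spans, so only the total ordering needs proof. Suppose $M_1,M_2\in\mathcal L$ with $x\in M_1\setminus M_2$ and $y\in M_2\setminus M_1$. Put $v=(1-P_{M_1})y$ and $u=(1-P_{M_2})x$, nonzero vectors of $L$, and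
\[
\rho=\|v\|^{-2}xv^*+\|u\|^{-2}yu^* .
\]
For $a\in\mathcal A$ we have $ax\in M_1\perp v$ and $ay\in M_2\perp u$, so $\operatorname{tr}(\rho a)=\|v\|^{-2}\langle ax,v\rangle+\|u\|^{-2}\langle ay,u\rangle=0$. From $\langle x,v\rangle=0=\langle y,u\rangle$, $\langle x,u\rangle=\|u\|^2$ and $\langle y,v\rangle=\|v\|^2$ we get $\rho x=y$ and $\rho y=x$. So $\rho^2$ is the identity on the span of $x$ and $y$, which contains the range of $\rho$, and $\rho^3-\rho=0$. Lemma~\ref{lem:key}(b) with $h=0$ gives $\rho=0$, contradicting $\rho x=y\ne0$.
\end{proof}

For $M_i=\mathbb Ce_i\subset\mathbb C^2$, $x=e_1$ and $y=e_2$, the functional in this proof is $b\mapsto b_{12}+b_{21}$.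

\section{Factorization forces countable nests}\label{sec:countable}

Suppose an invertible $T$ carries a nest $\mathcal L$ onto a nest $\tilde{\mathcal L}$, and $T^*T=S^*S$ with $SM=M$ for all $M\in\mathcal L$. Then $TS^{-1}$ is a \emph{unitary} carrying $\mathcal L$ onto $\tilde{\mathcal L}$. So factorization turns similarity of nests into unitary equivalence. By Theorem~\ref{thm:davidson}, similarity sees only order and dimension, whereas unitary equivalence also sees the multiplicity of the part of a nest that is not atomic. We obtain a contradiction for an uncountable nest by building two models of it with multiplicities $1$ and $2$. The first task is to parametrize a nest by a compact subset of $[0,1]$.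

Let $\mathcal L$ be a nest on a separable space $L\neq0$. Fix an orthonormal basis $(e_n)$ and numbers $c_n>0$ with $\sum c_n=1$, and let $\omega(b)=\sum_nc_n\langle be_n,e_n\rangle$. This state is faithful and is continuous along bounded strongly convergent sequences. Put $s(M)=\omega(P_M)$ and $\Omega=s(\mathcal L)\subset[0,1]$, and let $Q$ be the sum of the atoms of $\mathcal L$. By (N1), $Q$ commutes with every $P_M$.

\begin{lemma}\label{lem:param}
\begin{itemize}
\item[(a)] For $M,M'\in\mathcal L$, $M\subset M'$ if and only if $s(M)\le s(M')$. Every nonempty $\mathcal F\subset\mathcal L$ contains a decreasing sequence with intersection $\bigcap\mathcal F$ and an increasing sequence with closed span $[\bigcup\mathcal F]$. The function $s$ is continuous along monotone sequences, and $\Omega$ is a compact set containing $0$ and $1$.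
\item[(b)] There is a finite Borel measure $\lambda$ on $\Omega$ without point masses, of total mass $\omega(1-Q)$, such that
\[
\lambda\bigl((s(M),s(M')]\bigr)=\omega\bigl((1-Q)(P_{M'}-P_M)\bigr)\qquad(M\subset M'\text{ in }\mathcal L).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\omega$ is faithful, $s$ is strictly increasing, and the first claim follows from the total ordering. If $M_k$ is monotone, $P_{M_k}$ converges strongly to the projection onto $\bigcap M_k$ or $[\bigcup M_k]$, which belongs to $\mathcal L$; this gives the continuity of $s$. Given $\mathcal F$, choose $M_k\in\mathcal F$ with $s(M_k)$ decreasing to $\inf s(\mathcal F)$. Then $M_k$ decreases and $N=\bigcap M_k$ has $s(N)=\inf s(\mathcal F)$, so $N\subset M$ for all $M\in\mathcal F$ and $N=\bigcap\mathcal F$. For spans, choose $s(M_k)$ increasing to $\sup s(\mathcal F)$; then $N=[\bigcup M_k]$ has $s(N)\ge s(M)$ for all $M\in\mathcal F$, so $N=[\bigcup\mathcal F]$. Every sequence in $\Omega$ has a monotone subsequence, whose limit lies in $\Omega$. Finally $s(0)=0$ and $s(L)=1$.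

(b) For $t\in[0,1]$ let $M_t$ be the closed span of the $M\in\mathcal L$ with $s(M)\le t$. By (a), $s(M_t)\le t$, so $M_t$ is the largest such $M$, and $M_{s(M)}=M$. Put $F(t)=P_{M_t}$. It is increasing, $F(0)=0$ and $F(1)=1$. If $t_k\downarrow t$, then $N=\bigcap M_{t_k}\supset M_t$ has $s(N)=\lim s(M_{t_k})\le t$, so $N=M_t$: the family is right continuous. Let $\mathsf P$ be the measure of (T4), so that $\mathsf P([0,s(M)])=P_M$.

The complement of $\Omega$ in $[0,1]$ is a countable union of intervals $(\alpha,\beta)$ with $\alpha,\beta\in\Omega$. On $[\alpha,\beta)$ the function $F$ is constant, so $\mathsf P((\alpha,\beta))=0$, and $\mathsf P$ lives on $\Omega$. We have $\mathsf P(\{0\})=0$. For $t=s(M)>0$, the limit $\mathsf P([0,t))$ of $F(t')$ as $t'\uparrow t$ is the projection onto the closed span of the members with $s<t$, which is $M_-$. So $\mathsf P(\{s(M)\})=P_M-P_{M_-}$: the point masses of $\mathsf P$ are the atoms of $\mathcal L$, and $Q=\sum_t\mathsf P(\{t\})$ commutes with $\mathsf P$. The measure $\lambda=\omega((1-Q)\mathsf P(\cdot))$ has the required properties, since $(1-Q)\mathsf P(\{t\})=0$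 and $\mathsf P((s(M),s(M')])=P_{M'}-P_M$.
\end{proof}

\begin{corollary}\label{cor:atomic}
A countable nest on a separable space is purely atomic.
\end{corollary}

\begin{proof}
If $\Omega$ is countable, then $\lambda=0$, so $\omega(1-Q)=0$ and $Q=1$.
\end{proof}

\begin{proposition}\label{prop:countable}
Let $\mathcal L$ be a nest on a separable space $L\ne0$. Suppose that for every positive invertible $D\in1+\mathcal K(L)$ there is an invertible $S\in B(L)$ with $S^*S=D$ and $SM=M$ for all $M\in\mathcal L$. Then $\mathcal L$ is countable, hence purely atomic.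
\end{proposition}

\begin{proof}
Suppose $\mathcal L$, and so $\Omega$, is uncountable. Then $\dim L=\infty$, since a chain of subspaces of a finite-dimensional space is finite. An uncountable nest may still be purely atomic, in which case $\lambda=0$, so we must create a continuous part. The uncountable compact set $\Omega$ contains a Cantor set and therefore carries a Borel probability measure $\nu_0$ without point masses. Put $\nu=\lambda+\nu_0$; the summand $\lambda$ will account for the part of $L$ not covered by atoms. For $n=1,2$ define
\[
L^{(n)}=QL\oplus\bigl(L^2(\nu)\otimes\mathbb C^n\bigr),\qquad\theta_n(M)=QM\oplus\bigl(\chi_{[0,s(M)]}L^2(\nu)\otimes\mathbb C^n\bigr).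
\]
For a Borel set $\Sigma$ with $\nu(\Sigma)>0$ the space $\chi_\Sigma L^2(\nu)$ is infinite-dimensional, because $\nu$ has no point masses. So $L^{(n)}$ is separable and infinite-dimensional. For $M\subset M'$ we have $\theta_n(M)\subset\theta_n(M')$ and
\begin{equation}\label{eq:gap}
\theta_n(M')\ominus\theta_n(M)=Q(M'\ominus M)\oplus\bigl(\chi_{(s(M),s(M')]}L^2(\nu)\otimes\mathbb C^n\bigr).
\end{equation}

\emph{Dimensions are preserved.} Let $M\subset M'$. If $\dim(M'\ominus M)<\infty$, the members of $\mathcal L$ between them form a finite chain $M=N_0\subsetneq\dots\subsetneq N_r=M'$ with $(N_k)_-=N_{k-1}$. Then $P_{M'}-P_M$ is a sum of atoms, so $Q(M'\ominus M)=M'\ominus M$, and $\Omega\cap(s(M),s(M')]$ is finite, so the second summand in \eqref{eq:gap} is $0$. If $\dim(M'\ominus M)=\infty$, then either $Q(M'\ominus M)$ is infinite-dimensional, or $(1-Q)(P_{M'}-P_M)\ne0$. In the second case $\lambda((s(M),s(M')])>0$ by Lemma~\ref{lem:param}(b), and the second summand is infinite-dimensional. All spaces being separable, the dimensions agree. In particular $\theta_n$ is strictly increasing, hence an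 order isomorphism onto its image.

\emph{The image is a nest.} We have $\theta_n(0)=0$ because $\nu(\{0\})=0$, and $\theta_n(L)=L^{(n)}$. Let $\mathcal F\subset\mathcal L$ be nonempty, $N=\bigcap\mathcal F$, and $M_k\in\mathcal F$ decreasing with intersection $N$. Then $QP_{M_k}\to QP_N$ strongly and $\chi_{[0,s(M_k)]}\to\chi_{[0,s(N)]}$ pointwise, so $\bigcap_k\theta_n(M_k)=\theta_n(N)$ and
\[
\theta_n(N)\subset\bigcap\theta_n(\mathcal F)\subset\bigcap_k\theta_n(M_k)=\theta_n(N).
\]
If $N=[\bigcup\mathcal F]$ and $M_k\in\mathcal F$ increase with closed span $N$, then $\chi_{[0,s(M_k)]}\to\chi_{[0,s(N)]}$ except possibly at the $\nu$-null point $s(N)$, so $[\bigcup_k\theta_n(M_k)]=\theta_n(N)$ and $[\bigcup\theta_n(\mathcal F)]=\theta_n(N)$. Thus $\theta_n(\mathcal L)$ is a nest and $\theta_n(M)_-=\theta_n(M_-)$. By (N1), $\Omega\cap(s(M_-),s(M)]\subset\{s(M)\}$, so by \eqref{eq:gap} the atoms of $\theta_n(\mathcal L)$ are the spaces $(M\ominus M_-)\oplus0$. Their sum is $QL\oplus0$.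

\emph{The two models are unitarily equivalent.} Theorem~\ref{thm:davidson} gives invertible operators $T_n=U_n+C_n:L\to L^{(n)}$, with $U_n$ unitary and $C_n$ compact, such that $T_nM=\theta_n(M)$ for all $M$. Then $T_n^*T_n\in1+\mathcal K(L)$ is positive and invertible, so $T_n^*T_n=S_n^*S_n$ with $S_n$ invertible and $S_nM=M$ for all $M$. The invertible operator $u_n=T_nS_n^{-1}$ satisfies $u_n^*u_n=1$ and $u_nM=\theta_n(M)$. Hence $w=u_2u_1^*$ is a unitary with $w\theta_1(M)=\theta_2(M)$ for all $M\in\mathcal L$.

\emph{The contradiction.} The unitary $w$ carries atoms to atoms, so it maps $QL\oplus0$ onto $QL\oplus0$ and restricts to a unitary $w_0:L^2(\nu)\to L^2(\nu)\otimes\mathbb C^2$ with $w_0\chi_{[0,t]}w_0^*=\chi_{[0,t]}\otimes1$ for $t\in\Omega$. So the commutants of the families $\{\chi_{[0,t]}\}_{t\in\Omega}$ and $\{\chi_{[0,t]}\otimes1\}_{t\in\Omega}$ are isomorphic. The sets $[0,t]\cap\Omega$, $t\in\Omega$, generate the Borel sets of $\Omega$, because $[0,t']\cap\Omega=[0,t]\cap\Omega$ for $t'\in[0,1]$ and $t=\max(\Omega\cap[0,t'])$. Hence the first family generates the von Neumann algebra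 $L^\infty(\nu)$, which is maximal abelian on $L^2(\nu)$, and the first commutant is abelian. The second commutant contains $1\otimes M_2(\mathbb C)$ and is not abelian.
\end{proof}

\section{A finite-rank idempotent}\label{sec:idempotent}

\begin{proposition}\label{prop:idem}
Let $\mathcal S$ be a factoring group. The norm closure of $\mathcal A=\operatorname{span}\mathcal S$ contains a nonzero finite-rank idempotent supported on $L$.
\end{proposition}

The plan is to find $a\in\mathcal A$ that has the eigenvalue $1$ while the spectrum of $q(a)$ lies in a half-plane to the left of $1$. Then $1$ is an isolated point of the spectrum of $a$, and its Riesz idempotent has the required properties. To place the spectrum of $q(a)$ it is enough to make the real part of $q(a)$ small, so for $\varepsilon>0$ we let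
\[
\mathcal A_\varepsilon=\{a\in\mathcal A:\|a+a^*\|_q<\varepsilon\},
\]
a convex set, symmetric about $0$. We constrain $q(a+a^*)$ and not $q(a)$ because the functionals dual to this constraint are hermitian, and these are the ones that Lemma~\ref{lem:key} controls. The first lemma says that the constraint costs nothing at the level of orbits. It is the one place where (G1) is needed for its own sake.

\begin{lemma}\label{lem:dense}
For $y\in L$ and $\varepsilon>0$ the set $\{ay:a\in\mathcal A_\varepsilon\}$ is dense in $M=[\mathcal Ay]$.
\end{lemma}

\begin{proof}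
Suppose not. The set is convex and contains $0$, so separation in the real Hilbert space $M$ gives $0\ne g\in M$ and $\kappa\ge0$ with $\operatorname{Re}\langle ay,g\rangle\le\kappa$ for $a\in\mathcal A_\varepsilon$. If $a\in\mathcal A$ and $r>\|a+a^*\|_q$, then $\pm\varepsilon r^{-1}a\in\mathcal A_\varepsilon$, so $|\operatorname{Re}\langle ay,g\rangle|\le\kappa\varepsilon^{-1}r$. Letting $r$ decrease to $\|a+a^*\|_q$,
\[
|\operatorname{Re}\langle ay,g\rangle|\le\kappa\varepsilon^{-1}\|q(a+a^*)\|\qquad(a\in\mathcal A).
\]
Hence $q(a+a^*)\mapsto\operatorname{Re}\langle ay,g\rangle$ is a well-defined bounded real-linear functional on a real subspace of the selfadjoint part of $\mathcal D/\mathcal J$. Extend it by the Hahn--Banach theorem to a bounded real functional $h_0$ on the selfadjoint part, and put $h(b)=h_0(q(b'))+ih_0(q(b''))$ for $b=b'+ib''$ with $b',b''$ selfadjoint. Then $h\in\mathcal D^*$ is hermitian, $h|_{\mathcal J}=0$, and $2\operatorname{Re}h(a)=h(a+a^*)=\operatorname{Re}\langle ay,g\rangle$ for $a\in\mathcal A$. Complex-linear functionals with equal real parts are equal, so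
\begin{equation}\label{eq:dual}
\langle ay,g\rangle=2h(a)\qquad(a\in\mathcal A).
\end{equation}

Thus $b\mapsto\operatorname{tr}(yg^*b)-2h(b)$ vanishes on $\mathcal S$. Lemma~\ref{lem:key}(b) applies to the rank-one operator $yg^*$ only if its trace is real and nonzero, and the trace may be $0$. We therefore move $y$ and $g$ by elements of $\mathcal A$ while keeping the second term hermitian. Let $c=\sum_i\alpha_iS_i\in\mathcal A$ with $S_i\in\mathcal S$, and for this representation of $c$ put $c^\sharp=\sum_i\bar\alpha_iS_i^{-1}\in\mathcal A$. By (G1), $q(c^\sharp)=q(c)^*$, so $h(c^\sharp bc)=h(c^*bc)$ for $b\in\mathcal D$. The functional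
\[
f(b)=\langle c^\sharp bcy,g\rangle-2h(c^\sharp bc)=\operatorname{tr}(\rho b)-2h(c^*bc),\qquad\rho=(cy)\bigl((c^\sharp)^*g\bigr)^*,
\]
vanishes on $\mathcal A$ by \eqref{eq:dual}. The operator $\rho$ is supported on $L$, and $b\mapsto-2h(c^*bc)$ is hermitian and vanishes on $\mathcal J$. From $f(1)=0$ we get $\operatorname{tr}\rho=2h(c^*c)=:\tau$, a real number. If $\tau\neq0$, then $\rho^2-\tau\rho=0$ and Lemma~\ref{lem:key}(b) give $\rho=0$, hence $\tau=0$, which is absurd. So $h(c^*c)=0$ for all $c\in\mathcal A$. By polarization the sesquilinear form $(d,c)\mapsto h(c^*d)$ vanishes on $\mathcal A\times\mathcal A$, and $c=1$ gives $h|_{\mathcal A}=0$. By \eqref{eq:dual}, $g\perp[\mathcal Ay]=M$, so $g=0$, a contradiction.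
\end{proof}

To turn density into an eigenvector we use a fixed point argument: choose for each $y$ in a ball around a vector $x_0$ an element $a\in\mathcal A_\varepsilon$ with $ay$ close to $x_0$, patch these choices into a map $y\mapsto A(y)y$, and find a fixed point. Two things are needed. Every $y$ in the ball must have $x_0$ in its orbit closure; this is where an atom of $\mathcal L$ is used. And the ball is compact only in the weak topology, in which $y'\mapsto\|ay'-x_0\|$ need not be continuous, so we cannot expect the patched map to preserve the ball. What survives is the quadratic form $\operatorname{Re}\langle az,z\rangle$, which is almost weakly continuous on bounded sets because $a+a^*$ is almost compact on $L$. It shows that the patched map points inward on the boundary sphere, and this suffices.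

\begin{lemma}\label{lem:eigen}
Let $\varepsilon=\frac18$. There are $a\in\mathcal A_\varepsilon$ and $0\ne y\in L$ with $ay=y$.
\end{lemma}

\begin{proof}
\emph{The ball.} If $D\in1+\mathcal K(L)$ is positive and invertible, (G2) gives $S\in\mathcal S$ with $S^*S=D\oplus1$, so $(S|_L)^*(S|_L)=D$. By Lemma~\ref{lem:chain} and Proposition~\ref{prop:countable}, $\mathcal L$ is a purely atomic nest. As $L\ne0$, there are $M\in\mathcal L$ with $M_-\ne M$ and a unit vector $x_0\in M\ominus M_-$. Let
\[
\Delta=\{y\in M:\|y-x_0\|\le\tfrac12\},
\]
with the weak topology, in which it is compact and metrizable. If $y\in\Delta$, then $\operatorname{Re}\langle y,x_0\rangle\ge\frac12$, so $y\notin M_-$ and $y\ne0$. The space $[\mathcal Ay]\in\mathcal L$ is contained in $M$ and not in $M_-$, so $[\mathcal Ay]=M$ by (N1).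

\emph{A local inequality.} Fix $y\in\Delta$. By Lemma~\ref{lem:dense} there is $a\in\mathcal A_\varepsilon$ with $\|ay-x_0\|<\varepsilon$. There is $j\in\mathcal J$ with $\|a+a^*-j\|<\varepsilon$, and $k=\frac12(j+j^*)\in\mathcal J$ is selfadjoint with $\|a+a^*-k\|<\varepsilon$. For $y'\in\Delta$ write $z'=y'-x_0$ and define
\[
\beta(y')=\operatorname{Re}\langle ay'-x_0,z'\rangle=\operatorname{Re}\langle az',z'\rangle+\operatorname{Re}\langle ax_0-x_0,z'\rangle,
\]
\[
\gamma(y')=\tfrac12\langle kz',z'\rangle+\operatorname{Re}\langle ax_0-x_0,z'\rangle .
\]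
The function $\gamma$ is weakly continuous on $\Delta$ because $k$ is compact, and
\[
|\beta(y')-\gamma(y')|=\tfrac12|\langle(a+a^*-k)z',z'\rangle|\le\tfrac12\varepsilon\|z'\|^2\le\tfrac18\varepsilon .
\]
Also $\beta(y)\le\|ay-x_0\|\,\|y-x_0\|\le\frac12\varepsilon$, so $\gamma(y)<\varepsilon$. Thus $W_y=\{y'\in\Delta:\gamma(y')<\varepsilon\}$ is a weakly open neighborhood of $y$ on which $\beta<2\varepsilon=\frac14$. Since $ay'-y'=(ay'-x_0)-z'$, writing $a^y$ for $a$ we have
\begin{equation}\label{eq:inward}
\operatorname{Re}\langle a^yy'-y',\,y'-x_0\rangle<\tfrac14-\|y'-x_0\|^2\qquad(y'\in W_y).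
\end{equation}

\emph{Patching.} Choose a finite subcover $W_{y_1},\dots,W_{y_n}$ of $\Delta$ and a weakly continuous partition of unity $\varphi_1,\dots,\varphi_n$ with $\varphi_i=0$ off $W_{y_i}$. Put $a_i=a^{y_i}$,
\[
A(y)=\sum_i\varphi_i(y)a_i\in\mathcal A_\varepsilon,\qquad\Phi(y)=A(y)y\in M .
\]
For each vector $w$ the function $\langle\Phi(y),w\rangle=\sum_i\varphi_i(y)\langle y,a_i^*w\rangle$ is weakly continuous, so $\Phi:\Delta\to M$ is weak-to-weak continuous. Averaging \eqref{eq:inward} with the weights $\varphi_i(y)$ gives
\begin{equation}\label{eq:sphere}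
\operatorname{Re}\langle\Phi(y)-y,\,y-x_0\rangle<0\qquad\text{when }\|y-x_0\|=\tfrac12 .
\end{equation}

\emph{The fixed point.} Let $M_1\subset M_2\subset\cdots$ be finite-dimensional subspaces of $M$ that contain $x_0$ and have dense union. Fix $l$. The set $\Delta\cap M_l$ is a closed ball in $M_l$ with center $x_0$, and $v(y)=P_{M_l}\Phi(y)-y$ is a continuous map $\Delta\cap M_l\to M_l$. Suppose $v$ has no zero. By (T2) the map $y\mapsto x_0+v(y)/(2\|v(y)\|)$ of the ball into itself has a fixed point $y$. There $\|y-x_0\|=\frac12$ and $\operatorname{Re}\langle v(y),y-x_0\rangle=\frac12\|v(y)\|>0$. But $y-x_0\in M_l$, so $\langle v(y),y-x_0\rangle=\langle\Phi(y)-y,y-x_0\rangle$, contradicting \eqref{eq:sphere}. Hence there is $\eta_l\in\Delta\cap M_l$ with $\eta_l=P_{M_l}\Phi(\eta_l)$. A subsequence of $(\eta_l)$ converges weakly to some $y\in\Delta$. If $w\in\bigcup_lM_l$, then $\langle\eta_l,w\rangle=\langle\Phi(\eta_l),w\rangle$ for large $l$, and in the limit $\langle y,w\rangle=\langle\Phi(y),w\rangle$. By density $\Phi(y)=y$. Take $a=A(y)$.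
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:idem}]
Let $a$, $y$, $\varepsilon$ be as in Lemma~\ref{lem:eigen}, write $a=a_1\oplus a_2$ on $L\oplus L'$, and let $\Pi=\{\lambda\in\mathbb C:\operatorname{Re}\lambda>\varepsilon/2\}$, which contains $1$. An element $c$ of a unital $C^*$-algebra with $\frac12(c+c^*)\ge\delta>0$ is invertible, because $(1-tc)^*(1-tc)\le1-2t\delta+t^2\|c\|^2<1$ for small $t>0$. Since $\|q(a)+q(a)^*\|<\varepsilon$, this applies to $c=\lambda-q(a)$ for $\lambda\in\Pi$. As $\mathcal D/\mathcal J\cong B(L)/\mathcal K(L)\oplus B(L')$, it follows that for $\lambda\in\Pi$ the operator $\lambda-a_2$ is invertible and, by (T3), $\lambda-a_1$ is Fredholm. (If a summand is $0$, the corresponding statement holds trivially.) Moreover $\lambda-a_1$ is invertible for $|\lambda|>\|a\|$. By the analytic Fredholm theorem, $\Sigma=\sigma(a)\cap\Pi=\sigma(a_1)\cap\Pi$ is a closed discrete subset of $\Pi$, and $(\lambda-a_1)^{-1}$ has finite-rank residues there. We have $1\in\Sigma$.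

Let $\Gamma$ be a circle with center $1$ whose closed disc lies in $\Pi$ and meets $\Sigma$ only in $1$, and let
\[
e=\frac1{2\pi i}\oint_\Gamma(\lambda-a)^{-1}\,d\lambda=e_1\oplus e_2
\]
be the Riesz idempotent. Then $e_2=0$ because $(\lambda-a_2)^{-1}$ is analytic on $\Pi$, and $e_1$ is the residue of $(\lambda-a_1)^{-1}$ at $1$, of finite rank. From $(\lambda-a)^{-1}y=(\lambda-1)^{-1}y$ we get $ey=y\ne0$.

Finally let $\psi$ be a bounded functional on $B(K)$ that vanishes on $\mathcal A$. The function $\lambda\mapsto\psi((\lambda-a)^{-1})$ is analytic on $\Pi\setminus\Sigma$, which is connected, being a half-plane with a closed discrete set removed. It vanishes for $|\lambda|>\|a\|$ by the Neumann series $\sum_{n\ge0}\lambda^{-n-1}a^n$, hence on all of $\Pi\setminus\Sigma\supset\Gamma$. So $\psi(e)=0$, and $e\in\overline{\mathcal A}$ by the Hahn--Banach theorem.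
\end{proof}

\section{Proof of Theorem~\ref{thm:fact}}\label{sec:proofA}

Let $\mathcal M$ satisfy (F). For a decomposition $K=L\oplus L'$ with $L\neq0$ and $\mathcal D,\mathcal J,q$ as in Section~\ref{sec:groups}, put
\[
\mathcal S_L=\{S\in\mathcal M^{-1}\cap\mathcal D:S^*S-1\in\mathcal J\}.
\]
The set $\mathcal M^{-1}\cap\mathcal D$ is a group, since the inverse of an operator commuting with $P_L$ commutes with $P_L$, and $\mathcal S_L$ is the subgroup of those $S$ with $q(S)$ unitary. So $\mathcal S_L$ satisfies (G1), and $\operatorname{span}\mathcal S_L\subset\mathcal M$. It satisfies (G2) as soon as the factors provided by (F) for $D\in1+\mathcal J$ lie in $\mathcal D$.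

\medskip\noindent\textbf{Step 1: $\mathcal N=\operatorname{Lat}\mathcal M$ is a countable, purely atomic nest.}
Take $L=K$ and $L'=0$. Then $\mathcal D=B(K)$ and $\mathcal S_K$ is a factoring group. Every member of $\mathcal N$ is invariant under $\operatorname{span}\mathcal S_K$, so $\mathcal N$ is totally ordered by Lemma~\ref{lem:chain}. It contains $0$ and $K$ and is closed under intersections and closed spans, so it is a nest. Every $S\in\mathcal M^{-1}$ satisfies $SN=N$ for $N\in\mathcal N$, so (F) gives the hypothesis of Proposition~\ref{prop:countable}.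

\medskip\noindent\textbf{Step 2: each atom supports a finite-rank idempotent of $\mathcal M$.}
Let $N\in\mathcal N$ with $N_-\ne N$, and take $L=N\ominus N_-$, $L'=N_-\oplus N^\perp$. Let $D\in1+\mathcal J$ be positive and invertible, and $D=S^*S$ with $S\in\mathcal M^{-1}$. Since $D$ is the identity on $L'$ and maps $L$ into $L$, it leaves $N_-$ and $N=N_-\oplus L$ invariant. For $v\in N^\perp$ and $w\in N$ we have $\langle Sv,Sw\rangle=\langle v,Dw\rangle=0$, and $SN=N$, so $SN^\perp\subset N^\perp$. The same computation with $N_-$ in place of $N$ gives $SN_-^\perp\subset N_-^\perp$. Hence $S$ leaves invariant $L=N\cap N_-^\perp$ and $L'=N_-\oplus N^\perp$, that is, $S\in\mathcal D$. (This is the equation $\beta=0$ of Section~\ref{sec:model}.) So $\mathcal S_L$ is a factoring group. As $\mathcal M$ is norm closed, Proposition~\ref{prop:idem} gives a nonzero finite-rank idempotent $e=P_LeP_L\in\mathcal M$.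

\medskip\noindent\textbf{Step 3: $P_NB(K)(1-P_{N_-})\subset\mathcal M$ whenever $N_-\ne N$.}
Keep the notation of Step 2 and let $Y=eK\subset L$. Since $e$ is the identity on $Y$, the set $e\mathcal Me|_Y$ is a unital subalgebra of $B(Y)$. Let $0\ne F\subset Y$ be a subspace invariant under it. The space $[\mathcal MF]\in\mathcal N$ contains $F$, which is nonzero and orthogonal to $N_-$, so $[\mathcal MF]\not\subset N_-$ and $[\mathcal MF]\supset N\supset Y$ by (N1). For $m\in\mathcal M$ and $x\in F$ we have $emx=emex\in F$, so $e[\mathcal MF]\subset F$ and $Y=eY\subset F$. By (T1), $e\mathcal Me|_Y=B(Y)$.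

Fix $0\ne x\in Y$ and $m_0\in\mathcal M$ with $em_0e\,\eta=\langle\eta,x\rangle x$ for $\eta\in Y$. For $h\in K$ we have $em_0e\,h=em_0e\,(eh)=\langle eh,x\rangle x$, so $em_0e=xz^*$ with $z=e^*x$. Here $z\in L$ because $e$ is supported on $L$, and $z\ne0$ because $\langle x,z\rangle=\|x\|^2$. Thus $\mathcal M$ contains $xz^*$ with $x,z$ nonzero vectors of the atom, and with it all $m\,xz^*\,m'=(mx)(m'^*z)^*$ for $m,m'\in\mathcal M$.

The space $[\mathcal Mx]\in\mathcal N$ lies in $N$ and contains $x\notin N_-$, so $[\mathcal Mx]=N$. Let $\mathcal M^*=\{m^*:m\in\mathcal M\}$ and $R=[\mathcal M^*z]^\perp$, which is invariant under $\mathcal M$, so $R\in\mathcal N$. Since $0\ne z\in N$ and $z\perp R$, we have $N\not\subset R$, hence $R\subset N_-$ by (N1). Conversely, if $h\in N_-$ then $\langle h,m^*z\rangle=\langle mh,z\rangle=0$ because $mh\in N_-\perp z$, so $N_-\subset R$. Therefore $[\mathcal M^*z]=N_-^\perp$. The subspaces $\mathcal Mx$ and $\mathcal M^*z$ are dense in $N$ and $N_-^\perp$, and $\mathcal M$ is norm closed, so $x'z'^*\in\mathcal M$ for all $x'\in N$ and $z'\in N_-^\perp$. These operators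 span $\{P_Nb(1-P_{N_-}):b\text{ of finite rank}\}$. Every $b\in B(K)$ is the strong limit of the bounded sequence $bQ_n$, with $Q_n$ finite-rank projections increasing to $1$, so the weak*-closedness of $\mathcal M$ gives the claim.

\medskip\noindent\textbf{Step 4: $\mathcal M=\operatorname{Alg}\mathcal N$.}
The inclusion $\mathcal M\subset\operatorname{Alg}\mathcal N$ holds by definition. Let $A\in\operatorname{Alg}\mathcal N$, and let $P_j$ be the atoms of $\mathcal N$, $P_j$ at $N_j$. The range of $AP_j$ lies in $AN_j\subset N_j$, and $P_j\le1-P_{(N_j)_-}$, so $AP_j=P_{N_j}(AP_j)(1-P_{(N_j)_-})\in\mathcal M$ by Step 3. As $\sum_jP_j=1$, the partial sums of $\sum_jAP_j$ are bounded by $\|A\|$ and converge strongly to $A$. Hence $A\in\mathcal M$.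

\medskip\noindent\textbf{The converse.}
Let $\mathcal N$ be a countable nest on $K$, let $D$ be positive and invertible, and put $T=D^{1/2}$. An invertible operator preserves closed subspaces, inclusions, intersections and closed spans, so $T\mathcal N=\{TN:N\in\mathcal N\}$ is a countable nest with $(TN)_-=TN_-$. Both nests are purely atomic by Corollary~\ref{cor:atomic}. The atoms at $N$ and at $TN$ have the same dimension, because $T$ induces an isomorphism $N/N_-\to TN/TN_-$. So there is a unitary $u$ on $K$ that maps the atom at $N$ onto the atom at $TN$ for every $N$ with $N_-\neq N$. By (N1), $uN=TN$ for all $N\in\mathcal N$. Then $S=u^*T$ satisfies $SN=N$ for all $N$, so $S\in(\operatorname{Alg}\mathcal N)^{-1}$, and $S^*S=T^2=D$. This completes the proof of Theorem~\ref{thm:fact}, and with it the proofs of Proposition~\ref{prop:structure} and Theorem~\ref{thm:main}. \qed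

\section{The classification}\label{sec:class}

For a map of the form \eqref{eq:form} the invariant subspaces of $\mathcal M_\phi$ turn out to be indexed not by the points of $\mathfrak X$ but by its cuts, and a countable chain can have uncountably many cuts. This is the origin of the condition on $\mathbb Q$. An \emph{up-set} of a totally ordered set $\mathfrak X$ is a subset $I$ such that $x\in I$ and $y\ge x$ imply $y\in I$. The up-sets are totally ordered by inclusion: if $x\in I\setminus I'$, then every $y\in I'$ satisfies $y>x$, so $I'\subset I$.

\begin{lemma}\label{lem:order}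
A countable totally ordered set $\mathfrak X$ contains a subset order isomorphic to $\mathbb Q$ if and only if it has uncountably many up-sets.
\end{lemma}

\begin{proof}
Let $\iota:\mathbb Q\to\mathfrak X$ be strictly increasing. For $r\in\mathbb R$ let $I_r$ be the up-set of all $x$ with $x\ge\iota(p)$ for some rational $p>r$. If $r<p<r'$ with $p$ rational, then $\iota(p)\in I_r\setminus I_{r'}$. So the $I_r$ are distinct.

Conversely, assume that there are uncountably many up-sets. We identify points that are separated by only countably many up-sets and show that the quotient is densely ordered. For $x\le y$ let $c(x,y)$ be the set of up-sets $I$ with $y\in I$ and $x\notin I$, and declare $x$ and $y$ equivalent if $c(x,y)$ is countable. For $x\le y\le z$ we have $c(x,z)=c(x,y)\cup c(y,z)$, according to whether $y\in I$ or not. Hence $x,z$ are equivalent if and only if both $x,y$ and $y,z$ are. This shows that the relation is an equivalence and that its classes are convex, so the set of classes is totally ordered. Every up-set other than $\emptyset$ and $\mathfrak X$ lies in some $c(x,y)$, and there are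 countably many pairs $(x,y)$, so there are at least two classes.

Suppose $C<C'$ are classes with no class between them. Let $x\in C$, $y\in C'$ and $I\in c(x,y)$. If some $u\in C$ lies in $I$, then $u>x$ and $I\in c(x,u)$. If some $u\in C'$ lies outside $I$, then $u<y$ and $I\in c(u,y)$. In the remaining case $I\cap C=\emptyset$ and $C'\subset I$, so $I$ is the union of the classes $\ge C'$. Thus $c(x,y)$ is contained in a countable union of countable sets together with one more element, and $x,y$ are equivalent, a contradiction. So between any two classes lies a third. The classes strictly between two fixed classes form a nonempty densely ordered set without least or greatest element, and $\mathbb Q$ embeds in such a set: enumerate $\mathbb Q$ and choose the images one at a time, in the correct position relative to the finitely many chosen before. Picking a representative in each class gives a copy of $\mathbb Q$ in $\mathfrak X$.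
\end{proof}

\begin{lemma}\label{lem:chaindata}
Let $\mathfrak X$ be a nonempty countable set of nonzero separable closed subspaces of $\mathcal G$, totally ordered by inclusion, let the $K_X$ be nonzero separable spaces, and let $\phi$ be the map \eqref{eq:form}. Then $K=\bigoplus_XK_X$ and the inclusion of $E=\bigoplus_XX\otimes K_X$ in $\mathcal G\otimes K$ give the minimal dilation of $\phi$. The set $\mathcal N=\operatorname{Lat}\mathcal M_\phi$ is a nest, its atoms are the spaces $K_X$, and $\mathcal M_\phi=\operatorname{Alg}\mathcal N$. The nest $\mathcal N$ is countable if and only if $\mathfrak X$ contains no subset order isomorphic to $\mathbb Q$.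
\end{lemma}

\begin{proof}
The compression of $a\otimes1$ to $E$ is \eqref{eq:form}, so $\phi$ is normal and UCP. The dilation is minimal because $[(B(\mathcal G)\otimes1)(X\otimes K_X)]=\mathcal G\otimes K_X$ for $X\ne0$. Let $Q_X$ be the projection of $K$ onto $K_X$. For $m\in B(K)$, $g\in X'$ and $k\in K_{X'}$,
\[
(1\otimes m)(g\otimes k)=\sum_Xg\otimes Q_Xmk,
\]
and this vector lies in $E$ if and only if, for each $X$, either $g\in X$ or $Q_Xmk=0$. The vectors $g\otimes k$ span a dense subspace of $E$, and if $X'\not\subset X$ we can choose $g\in X'\setminus X$. Therefore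
\begin{equation}\label{eq:M}
\mathcal M_\phi=\{m\in B(K):Q_XmQ_{X'}=0\text{ unless }X'\subset X\}.
\end{equation}
For $I\subset\mathfrak X$ let $K_I=\bigoplus_{X\in I}K_X$. If $I$ is an up-set, $K_I$ is invariant by \eqref{eq:M}. Conversely let $N\in\mathcal N$. Since $Q_XB(K)Q_X\subset\mathcal M_\phi$, we have $N=\bigoplus_XQ_XN$ with each $Q_XN$ invariant under $B(K_X)$, hence $0$ or $K_X$; so $N=K_I$ for some $I$. If $X'\in I$ and $X'\subset X$, then $Q_XB(K)Q_{X'}\subset\mathcal M_\phi$ gives $K_X\subset N$, so $I$ is an up-set. Thus $I\mapsto K_I$ is an order isomorphism from the up-sets onto $\mathcal N$. Hence $\mathcal N$ is a nest, and the last assertion is Lemma~\ref{lem:order}.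

Let $I_X=\{Y\in\mathfrak X:Y\supset X\}$. If the up-set $I$ has a least element $X$, then $I=I_X$, and $I\setminus\{X\}$ is the largest up-set properly contained in $I$, so the atom at $K_I$ is $K_X$. If $I$ has no least element, each $X\in I$ lies in the up-set $I_X\subsetneq I$, so $(K_I)_-=K_I$. Hence the atoms are exactly the $K_X$. Finally, if $m\in\operatorname{Alg}\mathcal N$, then $mK_{X'}\subset mK_{I_{X'}}\subset K_{I_{X'}}$, so $m\in\mathcal M_\phi$ by \eqref{eq:M}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Necessity.} Let $\phi$ be normal and $C^*$-extreme. In Proposition~\ref{prop:structure} the $N_i$ are distinct and totally ordered, so the $G_i$ are distinct and totally ordered. Thus $\phi$ has the form \eqref{eq:form} with $\mathfrak X=\{G_i\}$ and $K_{G_i}=P_iK$, and $K$ and $E$ are the spaces of Lemma~\ref{lem:chaindata}. Since $\operatorname{Lat}\mathcal M_\phi$ is countable, that lemma shows that $\mathfrak X$ contains no copy of $\mathbb Q$.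

\emph{Sufficiency.} Let $\phi$ be of the stated form, with $K$, $E$ as in Lemma~\ref{lem:chaindata} and $V:\mathcal H\to\mathcal G\otimes K$ an isometry onto $E$ with $\phi(a)=V^*(a\otimes1)V$. Then $\mathcal M_\phi=\operatorname{Alg}\mathcal N$ with $\mathcal N$ countable, so $\mathcal M_\phi$ has (F) by the converse part of Theorem~\ref{thm:fact}. Let $\phi=\sum_iT_i^*\phi_i(\cdot)T_i$ be a proper $C^*$-convex combination and fix $i$. By (D4) and (D3), $T_i^*\phi_i(a)T_i=V^*(a\otimes D)V$ with $D\in B(K)$ and $0\le D\le1$.

To apply (F) we need $D$ invertible, while properness only gives $V^*(1\otimes D)V=T_i^*T_i\ge\delta$ for some $\delta>0$, that is, $\langle(1\otimes D)\xi,\xi\rangle\ge\delta\|\xi\|^2$ for $\xi\in E$. The total ordering bridges the gap. Let $0\neq k\in K$ have finitely many nonzero components $Q_Xk$, let $X_0$ be the smallest of the corresponding subspaces $X$, and let $g\in X_0$ be a unit vector. Then $g\otimes k=\sum_Xg\otimes Q_Xk\in E$, so $\langle Dk,k\rangle\ge\delta\|k\|^2$. Such $k$ are dense in $K$, so $D\ge\delta$.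

Write $D=S^*S$ with $S\in\mathcal M_\phi^{-1}$. Then $1\otimes S$ maps $E$ bijectively onto $E$, so $(1\otimes S)V=VR$ with $R=V^*(1\otimes S)V$ invertible on $\mathcal H$. Therefore
\[
T_i^*\phi_i(a)T_i=V^*(1\otimes S)^*(a\otimes1)(1\otimes S)V=R^*\phi(a)R .
\]
At $a=1$ this reads $T_i^*T_i=R^*R$, so the invertible operator $W=RT_i^{-1}$ is unitary, and $\phi_i=W^*\phi(\cdot)W$. Hence $\phi$ is $C^*$-extreme.

\emph{Uniqueness.} Suppose $\phi$ is equivalent to \eqref{eq:form} for two sets of data, $(\mathfrak X,K_X)$ and $(\mathfrak X',K'_{X'})$, with spaces $K,E$ and $K',E'$ and algebras $\mathcal M,\mathcal M'$. These give two minimal dilations of $\phi$, so by (D1) and (D3) there is a unitary $U:K\to K'$ with $(1\otimes U)E=E'$. Then $\mathcal M'=U\mathcal MU^*$, so $U$ carries $\operatorname{Lat}\mathcal M$ onto $\operatorname{Lat}\mathcal M'$ and atoms onto atoms. By Lemma~\ref{lem:chaindata} there is a bijection $X\mapsto X'$ of $\mathfrak X$ onto $\mathfrak X'$ with $UK_X=K'_{X'}$. Now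
\[
X'\otimes K'_{X'}=E'\cap(\mathcal G\otimes K'_{X'})=(1\otimes U)\bigl(E\cap(\mathcal G\otimes K_X)\bigr)=X\otimes K'_{X'},
\]
so $X'=X$ and $\dim K'_X=\dim K_X$.
\end{proof}

Example~\ref{ex:first}(c) shows that the total ordering in Theorem~\ref{thm:class} cannot be dropped. The condition on $\mathbb Q$ cannot be dropped either.

\begin{example}\label{ex:Q}
Let $\mathcal G=\ell^2(\mathbb Q)$ with basis $(e_r)_{r\in\mathbb Q}$, let $X_p=[e_r:r\le p]$ for $p\in\mathbb Q$, and let $\phi(a)=\bigoplus_{p\in\mathbb Q}P_{X_p}a|_{X_p}$. This is a countable direct sum of normal pure UCP maps, and the subspaces $X_p$ are totally ordered. By Lemma~\ref{lem:chaindata}, $\operatorname{Lat}\mathcal M_\phi$ is an uncountable nest (a purely atomic one), so $\phi$ is not $C^*$-extreme by Proposition~\ref{prop:structure}.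
\end{example}

\begin{thebibliography}{9}

\bibitem{Arv} Arveson, Acta Math. (1969).

\bibitem{BK} B.V. Rajarama Bhat and Manish Kumar, \emph{$C^\ast$-extreme maps and nests}, arXiv:2103.09600 (2021).

\bibitem{Dav84} K. R. Davidson, \emph{Similarity and compact perturbations of nest algebras}, J. Reine Angew. Math. 348 (1984), 72--87.

\bibitem{DavBook} K. R. Davidson, \emph{Nest Algebras}.

\end{thebibliography}
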